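\title{Uniqueness of energy ground states for the cubic-quartic nonlinear Schr\"odinger equation in two dimensions}

\begin{abstract}
We prove that the minimizers of the energy at fixed mass for the two-dimensional nonlinear Schr\"odinger equation with focusing cubic and defocusing quartic nonlinearity are unique up to phase and translation, for every mass at which they exist. The positive radial standing waves form one real-analytic branch parametrized by the frequency, and the main step is to show that the mass is strictly monotone along this branch. After a mass-preserving rescaling, the derivative of the profile along the branch changes sign at most once, and two scaling identities show that such a function cannot be orthogonal to the profile. We also determine the range of the mass and show that the minimal energy is real-analytic and strictly concave above the critical mass.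
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

We consider the cubic-quartic nonlinear Schr\"odinger equation
\begin{equation}\label{eq:nls}
i\partial_t\psi=-\Delta\psi-|\psi|^2\psi+|\psi|^3\psi,\qquad \psi(t,x)\in\mathbb C,\quad x\in\mathbb R^2,
\end{equation}
the mean-field model for Bose--Einstein condensates with Lee--Huang--Yang correction. A different coefficient in front of the Laplacian is removed by rescaling $x$ and changes nothing below. The equation conserves the mass and the energy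
\[
M(\psi)=\int_{\mathbb R^2}|\psi|^2\,dx,\qquad
E_0(\psi)=\int_{\mathbb R^2}\Big(\tfrac12|\nabla\psi|^2-\tfrac14|\psi|^4+\tfrac15|\psi|^5\Big)dx ,
\]
and $\psi=e^{i\omega t}\phi(x)$ is a solution if and only if
\begin{equation}\label{eq:stat}
-\Delta\phi+\omega\phi=|\phi|^2\phi-|\phi|^3\phi .
\end{equation}
For $\rho>0$ let
\[
e_0(\rho)=\inf\{E_0(\varphi):\ \varphi\in H^1_{\rm rad}(\mathbb R^2),\ M(\varphi)=\rho\}.
\]
The symmetric decreasing rearrangement of $|\varphi|$ is radial, has the same $L^p$ norms as $\varphi$, and has no larger Dirichlet integral; so $e_0(\rho)$ is also the infimum over all of $H^1(\mathbb R^2)$. The set of \emph{energy ground states} of mass $\rho$ is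
\[
\mathcal E_0(\rho)=\{\psi\in H^1(\mathbb R^2):\ M(\psi)=\rho,\ E_0(\psi)=e_0(\rho)\}.
\]
It is invariant under $\psi\mapsto e^{i\theta}\psi(\cdot+x_0)$ for $\theta\in\mathbb R$ and $x_0\in\mathbb R^2$; we call the set of all these images the \emph{orbit} of $\psi$. The question, which comes from Arora and Sparber \cite{AS}, is whether $\mathcal E_0(\rho)$ is a single orbit for every $\rho$ for which it is nonempty. The answer is yes.

\begin{theorem}\label{thm:unique}
Let $\rho>0$. If $\psi_1,\psi_2\in\mathcal E_0(\rho)$, then $\psi_2=e^{i\theta}\psi_1(\cdot+x_0)$ for some $\theta\in\mathbb R$ and $x_0\in\mathbb R^2$.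
\end{theorem}

The method describes the whole family of ground states. Let
\[
\omega_*=\tfrac{25}{216},\qquad \varepsilon_*=\sqrt{\omega_*},\qquad \rho_c=\|Q_0\|_{L^2}^2 ,
\]
where $Q_0$ is the positive radial $H^1$ solution of $-\Delta Q_0+Q_0=Q_0^3$.

\begin{theorem}\label{thm:branch}
\begin{enumerate}
\item[(a)] For each $\omega\in(0,\omega_*)$ there is exactly one positive radial $H^1$ solution $\phi_\omega$ of $-\Delta\phi+\omega\phi=\phi^3-\phi^4$.
\item[(b)] The map $\omega\mapsto M(\phi_\omega)$ is real-analytic with positive derivative, and it is a bijection of $(0,\omega_*)$ onto $(\rho_c,\infty)$. Let $\rho\mapsto\omega(\rho)$ be its inverse.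
\item[(c)] $\mathcal E_0(\rho)\ne\emptyset$ if and only if $\rho>\rho_c$, and then $\mathcal E_0(\rho)$ is the orbit of $\phi_{\omega(\rho)}$.
\item[(d)] The function $e_0$ is real-analytic on $(\rho_c,\infty)$, with $e_0'(\rho)=-\omega(\rho)/2$ and $e_0''<0$.
\end{enumerate}
\end{theorem}

Both theorems concern the cubic-quartic equation in $\mathbb R^2$ only. The proof of Theorem~\ref{thm:unique} does not use parts (b)--(d) of Theorem~\ref{thm:branch}.

\subsection{The constants, and why uniqueness is not automatic}\label{sec:why}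

Integrals without a domain are over $\mathbb R^2$. For $\varphi\in H^1$ write $T=\int|\nabla\varphi|^2$, $A=\int|\varphi|^4$, $B=\int|\varphi|^5$. Two changes of scale are used throughout. For $\lambda,\mu>0$,
\begin{align}
M(\lambda\varphi(\lambda\,\cdot))&=M(\varphi), & E_0(\lambda\varphi(\lambda\,\cdot))&=\lambda^2\big(\tfrac T2-\tfrac A4\big)+\lambda^3\tfrac B5,\label{eq:scale1}\\
M(\varphi(\cdot/\sqrt\mu))&=\mu M(\varphi), & E_0(\varphi(\cdot/\sqrt\mu))&=\tfrac T2+\mu\big(-\tfrac A4+\tfrac B5\big).\label{eq:scale2}
\end{align}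

The constant $\omega_*$ comes from a pointwise inequality. The function $\frac{s^2}4-\frac{s^3}5$ has derivative $\frac s2-\frac{3s^2}5$, so on $[0,\infty)$ it is maximal only at $s=\frac56$, with value $\frac{25}{144}-\frac{25}{216}=\frac{25}{432}$. Thus
\begin{equation}\label{eq:pointwise}
\tfrac14s^4-\tfrac15s^5\le\tfrac{\omega_*}2s^2\quad(s\ge0),\qquad\text{with equality only for }s\in\{0,\tfrac56\},
\end{equation}
and therefore
\begin{equation}\label{eq:lower}
E_0(\varphi)\ge\tfrac12\int|\nabla\varphi|^2-\tfrac{\omega_*}2M(\varphi).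
\end{equation}
In particular $e_0$ is finite: the repulsive term prevents collapse at every mass.

The constant $\rho_c$ comes from Weinstein's sharp Gagliardo--Nirenberg inequality \cite{W},
\begin{equation}\label{eq:GN}
\tfrac14\int|\varphi|^4\le\frac{M(\varphi)}{2\rho_c}\int|\nabla\varphi|^2\qquad(\varphi\in H^1(\mathbb R^2)),\qquad\text{with equality for }\varphi=Q_0 .
\end{equation}
This is the only property of $Q_0$ that the proofs use. If $0<M(\varphi)\le\rho_c$, then \eqref{eq:GN} gives $E_0(\varphi)\ge\frac15B>0$, while \eqref{eq:scale1} with $\lambda\to0$ gives $e_0\le0$. Hence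
\begin{equation}\label{eq:subcrit}
e_0(\rho)=0\quad\text{and}\quad\mathcal E_0(\rho)=\emptyset\qquad\text{for }0<\rho\le\rho_c .
\end{equation}

A ground state solves \eqref{eq:stat}, but the frequency $\omega$ is a Lagrange multiplier and is not prescribed. Uniqueness therefore has two parts: there should be one positive solution for each frequency, and solutions with different frequencies should have different masses. For a single power, $-\Delta\phi+\omega\phi=\phi^p$, scaling settles the second part. The map $\phi_1\mapsto\omega^{1/(p-1)}\phi_1(\sqrt\omega\,\cdot)$ takes solutions with frequency $1$ to solutions with frequency $\omega$ and multiplies the mass by $\omega^{(3-p)/(p-1)}$, which is strictly monotone in $\omega$ unless $p=3$. For $p=3$ the mass does not see the frequency, and uniqueness fails: by \eqref{eq:GN} the functional $\frac T2-\frac A4$ is nonnegative at mass $\rho_c$, and it vanishes at each $\lambda Q_0(\lambda\,\cdot)$, $\lambda>0$. These functions have different suprema, so they lie in different orbits.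

Equation \eqref{eq:stat} is this degenerate cubic equation with one more term, and the monotonicity of the mass is entirely an effect of that term. A repulsive term has to be compensated by more mass, and it weighs more at the larger amplitudes that go with larger frequencies, so one would guess that the mass increases with $\omega$. Example~\ref{ex:zero} supports the guess in the limit $\omega\to0$. For $\omega$ away from $0$ there is neither a scaling symmetry nor a small parameter, and Remark~\ref{rem:corner} shows how far a soft variational argument goes and where it stops.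

\subsection{Organization}

Section~\ref{sec:reduction} reduces the problem to positive radial solutions of an equation with one parameter $\varepsilon=\sqrt\omega$. Section~\ref{sec:idea} contains the main idea: a criterion for the derivative of the mass to be nonzero. The next sections verify its hypotheses. Section~\ref{sec:shooting} sets up the shooting method, Section~\ref{sec:u} counts the zeros of the linearized solution, Section~\ref{sec:branch} constructs the analytic branch, and Section~\ref{sec:v} determines the sign of its derivative and proves Theorem~\ref{thm:unique}. Section~\ref{sec:thm2} proves Theorem~\ref{thm:branch}.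

\section{Reduction to a radial equation with one parameter}\label{sec:reduction}

We begin with the regularity of $H^1$ solutions.

\begin{lemma}\label{lem:reg}
\begin{enumerate}
\item[(a)] Let $G\colon\mathbb C\to\mathbb C$ be continuous with $|G(z)|\le C(|z|+|z|^4)$, and let $\phi\in H^1(\mathbb R^2)$ be a weak solution of $-\Delta\phi=G(\phi)$. Then $\phi\in C^1$, and $\phi,\nabla\phi\to0$ at infinity.
\item[(b)] If moreover $\phi$ is real and $G$ is a real polynomial with $G(0)=0$, then $\phi\in H^k$ for all $k$; in particular $\phi\in C^\infty$.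
\item[(c)] If $p,q\in H^k$ for all $k$ and $w\in H^2$ solves $-\Delta w+w=pw+q$, then $w\in H^k$ for all $k$; in particular $w\in C^\infty$, and $w\to0$ at infinity.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $H^1(\mathbb R^2)\subset L^r$ for all $r\in[2,\infty)$, we have $-\Delta\phi+\phi=G(\phi)+\phi\in L^r$ for all such $r$. The operator $(1-\Delta)^{-1}$ maps $L^r$ into $W^{2,r}$, so $\phi\in W^{2,r}$. For $r>2$ the elements of $W^{1,r}(\mathbb R^2)$ are uniformly H\"older continuous, and a uniformly continuous function in $L^r$ tends to $0$ at infinity. Applied to $\phi$ and $\nabla\phi$, this proves (a). For $k\ge2$ the space $H^k(\mathbb R^2)$ is an algebra. So $\phi\in H^k$ implies $G(\phi)+\phi\in H^k$ and then $\phi\in H^{k+2}$, and $w\in H^k$ implies $pw+q\in H^k$ and then $w\in H^{k+2}$. Induction from $k=2$ proves (b) and (c).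
\end{proof}

We use the symmetry theorem of Gidas, Ni and Nirenberg \cite{GNN} in the form of Li and Ni \cite{LN}: \emph{if $h\in C^1$, $h(0)=0$ and $h'\le0$ near $0$, then a positive $C^2$ solution of $\Delta\phi+h(\phi)=0$ on $\mathbb R^n$, $n\ge2$, that tends to $0$ at infinity is radial about some point.}

\begin{proposition}\label{prop:reduction}
Let $\psi\in\mathcal E_0(\rho)$. Then $\psi$ lies in the orbit of a positive radial function $\phi\in H^1\cap C^\infty$ that solves $-\Delta\phi+\omega\phi=\phi^3-\phi^4$ for some $\omega\in(0,\omega_*)$, and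
\begin{equation}\label{eq:poho}
\int\Big(\tfrac14\phi^4-\tfrac15\phi^5\Big)=\tfrac12\,\omega\rho .
\end{equation}
\end{proposition}

We call $\omega$ the \emph{frequency} of $\psi$; it is determined by $\psi$ through \eqref{eq:poho}.

\begin{proof}
\emph{The equation.} Regard $H^1$ as a real Hilbert space. Because $H^1\subset L^4\cap L^5$, the functionals $E_0$ and $M$ are $C^1$, and $M'(\psi)\ne0$. By the Lagrange multiplier rule, $E_0'(\psi)=-\frac\omega2M'(\psi)$ for some real $\omega$, which is the weak form of \eqref{eq:stat}. So every ground state solves \eqref{eq:stat} for some real frequency and is $C^1$ by Lemma~\ref{lem:reg}(a).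

\emph{Phase and positivity.} This step is known; we include the short argument. The function $\phi=|\psi|$ lies in $H^1$ and $|\nabla\phi|\le|\nabla\psi|$ almost everywhere. So $\phi$ is a ground state too, and $\int|\nabla\phi|^2=\int|\nabla\psi|^2$. Let $\omega$ be the multiplier of $\phi$. As $\phi\ge0$, it solves $-\Delta\phi+\omega\phi=\phi^3-\phi^4$, so it is smooth, bounded, and tends to $0$ at infinity. With $c=\omega-\phi^2+\phi^3$ we have $-\Delta\phi+c^+\phi=c^-\phi\ge0$, where $c^+$ is bounded and nonnegative. The strong maximum principle says that a nonnegative $C^2$ function with this property is positive or vanishes identically; hence $\phi>0$. The function $\zeta=\psi/\phi$ is $C^1$ with $|\zeta|=1$, so $\mathrm{Re}(\bar\zeta\nabla\zeta)=0$ and $|\nabla\psi|^2=|\nabla\phi|^2+\phi^2|\nabla\zeta|^2$. Equality of the Dirichlet integrals forces $\nabla\zeta=0$, that is, $\psi=e^{i\theta}\phi$ with a constant $\theta$.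

\emph{The frequency.} Let $T,A,B$ be the integrals of $\phi$. Testing the equation with $\phi$ gives $T+\omega\rho=A-B$. By minimality, the energy in \eqref{eq:scale1} is stationary at $\lambda=1$, so $T-\frac A2+\frac35B=0$. Eliminating $T$, and then $A$, we find
\[
\omega\rho=\tfrac A2-\tfrac25B=T+\tfrac B5>0 .
\]
This gives \eqref{eq:poho} and $\omega>0$. The positive continuous function $\phi$ tends to $0$, so the inequality \eqref{eq:pointwise} with $s=\phi(x)$ is strict on an open set. Integrating it and comparing with \eqref{eq:poho}, we get $\frac12\omega\rho<\frac12\omega_*\rho$.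

\emph{Symmetry.} The function $h(s)=s^3-s^4-\omega s$ is smooth, $h(0)=0$, and $h'(0)=-\omega<0$; here we use $\omega>0$. By the theorem quoted above, a translate of $\phi$ is radial about the origin.
\end{proof}

The frequency of a ground state has a meaning for the function $e_0$.

\begin{lemma}\label{lem:support}
If $\mathcal E_0(\rho)$ contains an element of frequency $\omega$, then
\[
e_0(\rho')\le e_0(\rho)-\tfrac\omega2(\rho'-\rho)\qquad\text{for all }\rho'>0 .
\]
\end{lemma}

\begin{proof}
Let $\phi$ be as in Proposition~\ref{prop:reduction} and $\mu=\rho'/\rho$. By \eqref{eq:scale2} and \eqref{eq:poho}, the function $\phi(\cdot/\sqrt\mu)$ has mass $\rho'$ and energy $E_0(\phi)-(\mu-1)\frac12\omega\rho$.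
\end{proof}

\begin{remark}\label{rem:corner}
By \eqref{eq:scale2}, $e_0(\mu)$ is the infimum over radial $w$ with $M(w)=1$ of the affine functions $\mu\mapsto\frac T2+\mu(-\frac A4+\frac B5)$. So $e_0$ is concave and finite, hence differentiable outside a countable set. If $e_0$ is differentiable at $\rho$, then Lemma~\ref{lem:support} says that $\rho'\mapsto e_0(\rho')+\frac\omega2\rho'$ has a maximum at $\rho$, so all ground states of mass $\rho$ have the same frequency $\omega=-2e_0'(\rho)$. Together with Theorem~\ref{thm:branch}(a), this gives uniqueness for all but countably many masses. The argument says nothing at a corner of $e_0$, where two ground states with different frequencies could coexist. To exclude corners we have to study the mass along the solution branch.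
\end{remark}

We now remove the degenerate cubic scaling. Put $\varepsilon=\sqrt\omega$ and $\phi(x)=\varepsilon Q(\varepsilon x)$. Each of $\Delta\phi$, $\omega\phi$, $\phi^3$ carries a factor $\varepsilon^3$ and $\phi^4$ carries $\varepsilon^4$, so $\phi$ solves $-\Delta\phi+\omega\phi=\phi^3-\phi^4$ if and only if
\begin{equation}\label{eq:Q}
-\Delta Q=f(Q),\qquad f(s)=s^3-\varepsilon s^4-s .
\end{equation}
Moreover $M(\phi)=\int Q^2$ by \eqref{eq:scale1}. This invariance is special to two dimensions, and it is the reason for this choice of variables: the parameter now multiplies a single term, and the mass is the $L^2$ norm of the profile. From now on all functions are real-valued, $f$ is regarded as a polynomial on $\mathbb R$, and a radial function is identified with a function of $r=|x|$, whose derivative is denoted by a prime.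

\section{The main idea: two scaling identities and one sign change}\label{sec:idea}

Suppose that $\varepsilon\mapsto Q_\varepsilon$ is a differentiable curve of solutions of \eqref{eq:Q} in $H^2$, and let $m(\varepsilon)=\int Q_\varepsilon^2$ and $v=\partial_\varepsilon Q_\varepsilon$. Then $m'(\varepsilon)=2\int Qv$, and differentiating \eqref{eq:Q} gives $Lv=-Q^4$, where
\[
L=-\Delta-f'(Q)=-\Delta+V,\qquad V=1-3Q^2+4\varepsilon Q^3 .
\]
We want to show $\int Qv\ne0$ without knowing $v$. Since $L$ is symmetric, $\int v\,LX=-\int Q^4X$, so each function $X$ with known $LX$ yields one integral of $v$. Two such functions come from the two scalings: $Q$, the derivative of $\mu Q$ at $\mu=1$, and $x\cdot\nabla Q$, the derivative of $Q(\mu x)$ at $\mu=1$. For a smooth solution $Q$ of \eqref{eq:Q},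
\begin{equation}\label{eq:LQ}
LQ=f(Q)-Qf'(Q)=-Q^3(2-3\varepsilon Q),\qquad L(x\cdot\nabla Q)=2f(Q).
\end{equation}
The first formula is $f(s)-sf'(s)=-2s^3+3\varepsilon s^4$. The second follows from $\Delta(x\cdot\nabla Q)=x\cdot\nabla\Delta Q+2\Delta Q=-f'(Q)\,x\cdot\nabla Q-2f(Q)$.

\begin{lemma}\label{lem:identities}
Let $\varepsilon\ge0$, let $Q$ be a smooth solution of \eqref{eq:Q} with $Q,\ x\cdot\nabla Q\in H^2$, and let $v\in H^2$ solve $Lv=-Q^4$. With $B=\int Q^5$,
\begin{equation}\label{eq:two}
\int(2Q^3-3\varepsilon Q^4)\,v=B,\qquad \int(Q^3-\varepsilon Q^4-Q)\,v=\tfrac15B ,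
\end{equation}
and consequently
\begin{equation}\label{eq:k}
\int Q\,k(Q)\,v=5\int Qv,\qquad k(s)=3s^2-2\varepsilon s^3 .
\end{equation}
\end{lemma}

\begin{proof}
The potential $V$ is bounded because $H^2\subset L^\infty$, and $\int X\Delta Y=\int Y\Delta X$ for $X,Y\in H^2$ by Plancherel's theorem. So $L$ is symmetric on $H^2$, and \eqref{eq:LQ} gives
\[
\int(2Q^3-3\varepsilon Q^4)v=-\int v\,LQ=-\int Q\,Lv=B,
\]
\[
2\int f(Q)v=\int v\,L(x\cdot\nabla Q)=-\int Q^4\,x\cdot\nabla Q=-\tfrac15\int x\cdot\nabla(Q^5).
\]
The vector field $xQ^5$ has divergence $2Q^5+x\cdot\nabla(Q^5)\in L^1$. Integrate it against $\chi(x/R)$, where $\chi$ is a smooth cutoff equal to $1$ near $0$. The result is $-\int(x/R)\cdot(\nabla\chi)(x/R)\,Q^5$, which tends to $0$ as $R\to\infty$. Hence $\int x\cdot\nabla(Q^5)=-2B$, and \eqref{eq:two} follows. Five times the second identity minus the first is $\int(3Q^3-2\varepsilon Q^4-5Q)v=0$.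
\end{proof}

\begin{example}\label{ex:zero}
Take $\varepsilon=0$, and let $Q$, $v$ satisfy the hypotheses of Lemma~\ref{lem:identities} with $Q>0$; think of $Q=Q_0$ and of $v$ as the derivative of the branch at $\varepsilon=0$. Then $LQ=-2Q^3$ and $L(x\cdot\nabla Q)=2Q^3-2Q$, so
\[
L(Q+x\cdot\nabla Q)=-2Q .
\]
The function $Q$ itself is the image of a known function, and
\[
2\int Qv=-\int v\,L(Q+x\cdot\nabla Q)=\int Q^4(Q+x\cdot\nabla Q)=B-\tfrac25B=\tfrac35B>0 .
\]
In terms of \eqref{eq:two}: there are two unknown integrals, $\int Q^3v=\frac12B$ and $\int Qv=\frac12B-\frac15B=\frac3{10}B$, and two equations.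
\end{example}

For $\varepsilon>0$ there are three unknown integrals. Eliminating $\int Q^3v$ from \eqref{eq:two} gives $2\int Qv=\frac35B+\varepsilon\int Q^4v$, and the identities give no information on the last term. We therefore eliminate $B$ instead, which leads to the homogeneous relation \eqref{eq:k}, and add one piece of qualitative information. If $v$ changes sign only once and $k(Q)$ is monotone in $r$, then subtracting from $k(Q)$ its value at the sign change produces an integrand of one sign.

\begin{proposition}\label{prop:criterion}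
In the situation of Lemma~\ref{lem:identities}, assume that $Q$ is radial, positive and strictly decreasing with $\varepsilon Q<1$, that $v$ is radial, and that one of the following holds:
\begin{enumerate}
\item[(A)] $v>0$ on $(0,\infty)$;
\item[(B)] there is $r_0>0$ with $v<0$ on $[0,r_0)$ and $v>0$ on $(r_0,\infty)$.
\end{enumerate}
Then $\int Qv\ne0$.
\end{proposition}

\begin{proof}
In case (A), $\int Qv>0$. In case (B) put $q_0=Q(r_0)$. Since $k'(s)=6s(1-\varepsilon s)>0$ on the range of $Q$, the function $k(Q(r))$ is strictly decreasing in $r$. For $r<r_0$ we have $k(Q)>k(q_0)$ and $v<0$; for $r>r_0$ we have $k(Q)<k(q_0)$ and $v>0$. By \eqref{eq:k},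
\[
\big(5-k(q_0)\big)\int Qv=\int Q\,\big(k(Q)-k(q_0)\big)\,v<0 ,
\]
so $\int Qv\neq0$.
\end{proof}

The coefficients of $k$ are forced by the two identities, and $k$ is increasing exactly on $(0,1/\varepsilon)$; Lemma~\ref{lem:f}(i) shows that this interval contains the range of $Q$. In case (B) the proof does not give the sign of $\int Qv$, because the sign of $5-k(q_0)$ is not determined. Theorem~\ref{thm:unique} needs no sign, and in Section~\ref{sec:thm2} the sign will come from Lemma~\ref{lem:support}.

It remains to construct the branch and to prove that $v$ satisfies (A) or (B). Both tasks rest on the radial solution $u$ of the homogeneous equation $Lu=0$, and this solution arises from the shooting method.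

\section{The radial equation and the shooting method}\label{sec:shooting}

In Sections~\ref{sec:shooting} and \ref{sec:u} and in Proposition~\ref{prop:G} we fix $\varepsilon\in(0,\varepsilon_*)$. Note that $\varepsilon^2<\frac{25}{216}<\frac{32}{216}=\frac4{27}$.

\subsection{The nonlinearity}

Put
\[
D(s)=\frac{f(s)}s=s^2-\varepsilon s^3-1,\qquad F(s)=\int_0^sf=\frac{s^4}4-\frac{\varepsilon s^5}5-\frac{s^2}2,\qquad s_1=\frac2{3\varepsilon}.
\]

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(i)] $f$ has exactly two positive zeros $b<a$, and $b<s_1<a<1/\varepsilon$. We have $f<0$ on $(0,b)$, $f>0$ on $(b,a)$, $f<0$ on $(a,\infty)$, and $f'(b)>0$.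
\item[(ii)] There is $\beta\in(b,a)$ with $F<0$ on $(0,\beta)$, $F(\beta)=0$ and $F>0$ on $(\beta,a]$.
\item[(iii)] $sf(s)-2F(s)>0$ for $s\in(0,b]$.
\item[(iv)] The function $\Lambda(s)=\dfrac{2f(s)}{sf'(s)-f(s)}=\dfrac{2D(s)}{s^2(2-3\varepsilon s)}$ is strictly increasing on $(0,s_1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $D'(s)=s(2-3\varepsilon s)$, $D$ increases on $(0,s_1)$ and decreases on $(s_1,\infty)$. Also $D(0)=-1$, $D(s_1)=\frac4{27\varepsilon^2}-1>0$, and $D\to-\infty$. This gives the zeros, the signs, and $f'(b)=bD'(b)>0$. From $D(a)=0$ we get $a^2(1-\varepsilon a)=1$, so $\varepsilon a<1$.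

(ii) At $s=\frac5{6\varepsilon}$ we have $F(s)/s^2=\frac{25}{432\varepsilon^2}-\frac12>0$. By (i), $F$ decreases from $0$ on $(0,b)$, increases on $(b,a)$, and decreases on $(a,\infty)$. As $F$ is positive somewhere, $F(a)>0$, and $\beta$ is the zero of $F$ in $(b,a)$.

(iii) $sf-2F=\frac12s^4-\frac35\varepsilon s^5$ is positive for $0<s<\frac5{6\varepsilon}$, and $b<s_1<\frac5{6\varepsilon}$.

(iv) The derivative of $D/(2s^2-3\varepsilon s^3)$ has numerator $D'\,(2s^2-3\varepsilon s^3)-D\,(4s-9\varepsilon s^2)$, where
\begin{align*}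
D'\,(2s^2-3\varepsilon s^3)&=4s^3-12\varepsilon s^4+9\varepsilon^2s^5,\\
D\,(4s-9\varepsilon s^2)&=4s^3-13\varepsilon s^4+9\varepsilon^2s^5-4s+9\varepsilon s^2 .
\end{align*}
The difference is $s(4-9\varepsilon s+\varepsilon s^3)$. On $[0,\infty)$ the last factor is minimal at $s=\sqrt3$, with value $4-6\sqrt3\,\varepsilon$, and this is positive because $\varepsilon^2<\frac4{27}$.
\end{proof}

Only (ii) uses the full hypothesis $\varepsilon<\varepsilon_*$; the other parts hold for $\varepsilon^2<\frac4{27}$. For $\varepsilon\ge\varepsilon_*$ we have $F\le0$ on $[0,\infty)$, by \eqref{eq:pointwise} applied to $\varepsilon s$.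

\subsection{The Cauchy problem}

A smooth radial solution of \eqref{eq:Q} with $Q(0)=\alpha$ solves
\begin{equation}\label{eq:ivp}
Q''+\frac1rQ'+f(Q)=0\quad(r>0),\qquad Q(0)=\alpha,\quad Q'(0)=0 .
\end{equation}
By a solution we mean a function that is $C^1$ on $[0,R)$ and $C^2$ on $(0,R)$. The coefficient $1/r$ is singular, so we record the basic theory.

\begin{lemma}\label{lem:ivp}
\begin{enumerate}
\item[(a)] For each $\alpha\in\mathbb R$, problem \eqref{eq:ivp} has a unique maximal solution $Q(\cdot,\alpha)$. It is $C^2$ up to $r=0$, with $Q''(0)=-f(\alpha)/2$.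
\item[(b)] If $Q(\cdot,\alpha_0)$ exists on $[0,R]$, so does $Q(\cdot,\alpha)$ for $\alpha$ near $\alpha_0$, and $\alpha\mapsto(Q,Q')$ is $C^1$ with values in $C([0,R])^2$. The function $u=\partial_\alpha Q$ is the unique solution of $u''+\frac1ru'+f'(Q)u=0$, $u(0)=1$, $u'(0)=0$, and $\partial_\alpha Q'=u'$.
\item[(c)] If in (b) $\alpha_0\in(b,a)$ and $Q'(\cdot,\alpha_0)<0$ on $(0,R]$, then $Q'(\cdot,\alpha)<0$ on $(0,R]$ for $\alpha$ near $\alpha_0$.
\item[(d)] If $Q(r_0)=c$, $Q'(r_0)=0$ and $f(c)=0$ for some $r_0\ge0$, then $Q\equiv c$.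
\end{enumerate}
\end{lemma}

\begin{proof}
Write the equation as $(rQ')'=-rf(Q)$. Integrating twice, we see that \eqref{eq:ivp} is equivalent to
\begin{equation}\label{eq:inteq}
Q(r)=\alpha-\int_0^rs\ln(r/s)\,f(Q(s))\,ds,\qquad\text{and then}\qquad Q'(r)=-\frac1r\int_0^rsf(Q(s))\,ds .
\end{equation}
Fix $\alpha_0$ and let $K$ bound $|f|$ and $|f'|$ on $[\alpha_0-1,\alpha_0+1]$. Since $\int_0^rs\ln(r/s)\,ds=r^2/4$, for $K\delta^2/4\le\frac12$ and $|\alpha-\alpha_0|\le\frac12$ the right-hand side of the first equation maps the ball $\{\|Q-\alpha_0\|_\infty\le1\}$ of $C([0,\delta])$ into itself and is a contraction with constant $\frac12$. This gives existence and uniqueness near $0$. The right-hand side is $C^1$ in $(\alpha,Q)$ and its $Q$-derivative has norm at most $\frac12$, so the fixed point is $C^1$ in $\alpha$ by the implicit function theorem; the second formula in \eqref{eq:inteq} gives the same for $Q'$. On $[\delta,R]$ the equation is regular, and the standard theorems on existence, uniqueness and dependence on initial data apply. Differentiating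 \eqref{eq:inteq} in $\alpha$ gives the integral form of the problem for $u$, which is uniquely solvable by the same contraction estimate.

From $|Q(s,\alpha)-\alpha|\le Ks^2/4$ and \eqref{eq:inteq} we get $Q'(r,\alpha)/r\to-f(\alpha)/2$ as $r\to0$, uniformly for $|\alpha-\alpha_0|\le\frac12$; then $Q''=-Q'/r-f(Q)\to-f(\alpha)/2$. If $\alpha_0\in(b,a)$, then $f(\alpha_0)>0$, so there is $\delta'>0$ with $Q'(\cdot,\alpha)<0$ on $(0,\delta']$ for all $\alpha$ near $\alpha_0$; on $[\delta',R]$ the inequality persists by (b). This proves (c). Part (d) is uniqueness, since the constant $c$ is a solution.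
\end{proof}

\subsection{Three kinds of initial values}

Read $r$ as time and \eqref{eq:ivp} as the motion of a particle in the potential $F$ with friction coefficient $1/r$. The energy
\[
\mathcal H(r)=\tfrac12Q'^2+F(Q)\qquad\text{satisfies}\qquad\mathcal H'=Q'\,(Q''+f(Q))=-\frac{Q'^2}r .
\]
The potential has a hilltop of height $0$ at $0$, a well at $b$, and a higher hilltop at $a$. A particle released from rest at $\alpha\in(b,a)$ moves left. It may cross the hilltop at $0$, or turn back before it, or approach it in infinite time. For $\alpha\in(b,a)$ let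
\[
\bar r(\alpha)=\sup\{r:\ Q>0\text{ and }Q'<0\text{ on }(0,r)\}>0 .
\]
On $(0,\bar r)$ we have $0<Q<\alpha$ and $Q'^2\le2(F(\alpha)-F(Q))$. So $Q$ and $Q'$ are bounded, and the solution continues past $\bar r$ if $\bar r<\infty$. Thus $(b,a)$ is the disjoint union of
\[
\mathcal N=\{\bar r<\infty,\ Q(\bar r)=0\},\qquad
\mathcal P=\{\bar r<\infty,\ Q(\bar r)>0,\ Q'(\bar r)=0\},\qquad
\mathcal G=\{\bar r=\infty\}.
\]

\begin{lemma}\label{lem:three}
\begin{enumerate}
\item[(a)] If $\alpha\in\mathcal N$, then $Q'(\bar r)<0$ and $\mathcal H(\bar r)>0$.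
\item[(b)] If $\alpha\in\mathcal P$, then $Q(\bar r)<b$, $Q''(\bar r)>0$ and $\mathcal H(\bar r)<0$.
\item[(c)] If $\alpha\in\mathcal G$, then $Q\to0$ and $\mathcal H\to0$ as $r\to\infty$, and $\mathcal H>0$ on $[0,\infty)$. Moreover $|Q|+|Q'|+|Q''|+|Q'''|\le Ce^{-3r/4}$ for $r\ge1$.
\item[(d)] $\mathcal N$ and $\mathcal P$ are open.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $Q'(\bar r)\le0$, and $Q'(\bar r)\ne0$ by Lemma~\ref{lem:ivp}(d). So $\mathcal H(\bar r)=\frac12Q'(\bar r)^2>0$.

(b) Since $Q'<0$ before $\bar r$ and $Q'(\bar r)=0$, we have $-f(Q(\bar r))=Q''(\bar r)\ge0$. As $0<Q(\bar r)<a$, this means $Q(\bar r)\le b$, and $Q(\bar r)\ne b$ by Lemma~\ref{lem:ivp}(d). So $Q''(\bar r)>0$ and $\mathcal H(\bar r)=F(Q(\bar r))<0$.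

(c) $Q$ decreases to some $\ell\in[0,\alpha)$. The energy is monotone and bounded below, so it converges, and then $Q'^2=2(\mathcal H-F(Q))$ converges. The limit is $0$ because $Q$ is bounded. Hence $Q''=-Q'/r-f(Q)\to-f(\ell)$, and $f(\ell)=0$ because $Q'$ is bounded. So $\ell\in\{0,b\}$.

The friction is too weak for a monotone approach to the bottom of the well. Suppose $\ell=b$, and put $\xi=Q-b>0$ and $y=\sqrt r\,\xi$, which removes the first-order term:
\[
y''=\sqrt r\Big(\xi''+\frac{\xi'}r\Big)-\frac y{4r^2}=-\Big(\frac{f(Q)}\xi+\frac1{4r^2}\Big)y .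
\]
Since $f(Q)/\xi\to f'(b)>0$, there is $c>0$ with $y''\le-cy$ for large $r$. A positive concave function on a half-line is nondecreasing, so $y\ge y_0>0$ and $y''\le-cy_0$ for large $r$, which forces $y\to-\infty$. This contradiction shows $\ell=0$. Then $\mathcal H\to0$, and $\mathcal H$ is strictly decreasing, so $\mathcal H>0$.

From $\mathcal H>0$ we get $Q'^2>-2F(Q)=Q^2(1-\frac12Q^2+\frac25\varepsilon Q^3)$. Thus $-Q'/Q\ge\frac34$ for large $r$, and $Q\le Ce^{-3r/4}$. For large $r$ we have $(rQ')'=-rf(Q)>0$, so $r|Q'|$ decreases and $|Q'(r)|\le|Q'(s)|$ for $s\in[r-1,r]$. Integrating in $s$ gives $|Q'(r)|\le Q(r-1)$. The bounds for $Q''$ and $Q'''$ follow from $Q''=-Q'/r-f(Q)$ and $Q'''=-Q''/r+Q'/r^2-f'(Q)Q'$.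

(d) Let $\alpha_0\in\mathcal N$ and $\bar r=\bar r(\alpha_0)$. By (a), for small $\eta>0$ we have $Q'(\cdot,\alpha_0)<0$ on $(0,\bar r+\eta]$ and $Q(\bar r+\eta,\alpha_0)<0$. Both properties persist for $\alpha$ near $\alpha_0$ by Lemma~\ref{lem:ivp}(b),(c), and then $Q(\cdot,\alpha)$ vanishes before $Q'(\cdot,\alpha)$ does; so $\alpha\in\mathcal N$. Let $\alpha_0\in\mathcal P$. By (b), for small $\eta>0$ we have $Q(\cdot,\alpha_0)>0$ on $[0,\bar r+\eta]$ and $Q'(\bar r+\eta,\alpha_0)>0$. Both properties persist, and then $Q'(\cdot,\alpha)$ vanishes at a positive radius while $Q(\cdot,\alpha)$ is still positive; so $\alpha\in\mathcal P$.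
\end{proof}

\begin{lemma}\label{lem:corr}
The positive radial $H^1$ solutions of \eqref{eq:Q} are exactly the functions $Q(|x|,\alpha)$ with $\alpha\in\mathcal G$. They are smooth and strictly decreasing in $r$, they satisfy $0<Q<a$, and $Q,\ x\cdot\nabla Q\in H^2$.
\end{lemma}

\begin{proof}
Let $\alpha\in\mathcal G$. The function $Q(|x|)$ is $C^1$ on $\mathbb R^2$, solves \eqref{eq:Q} away from the origin, and lies in $H^1$ by Lemma~\ref{lem:three}(c). Integrating by parts on $\{|x|>\eta\}$ leaves a boundary term $O(\eta)$, so $Q$ is a weak solution on $\mathbb R^2$. By Lemma~\ref{lem:reg}, $Q$ is smooth and in $H^2$. The function $x\cdot\nabla Q=rQ'$ is smooth, and it decays exponentially with its derivatives up to order two, so it lies in $H^2$.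

Conversely, let $Q\in H^1$ be a positive radial solution. It is smooth and $Q,Q'\to0$ by Lemma~\ref{lem:reg}. At a maximum point $f(Q)=-\Delta Q\ge0$, so $\max Q\le a$, and $\max Q\ne a$ by Lemma~\ref{lem:ivp}(d). The energy $\mathcal H$ is nonincreasing with limit $0$. If $\mathcal H(r_0)=0$, then $\mathcal H'=0$ and so $Q'=0$ on $(r_0,\infty)$, and $Q$ would be the constant $0$ there. Hence $\mathcal H>0$. At any $r_0\ge0$ with $Q'(r_0)=0$ we have $F(Q(r_0))=\mathcal H(r_0)>0$, so $Q(r_0)\in(\beta,a)$, $f(Q(r_0))>0$, and $Q''(r_0)<0$. For $r_0=0$ this gives $Q(0)\in(b,a)$ and $Q'<0$ for small $r>0$. At a first critical point $r_0>0$ we would have $Q''(r_0)\ge0$, which is excluded. So $Q'<0$ on $(0,\infty)$ and $Q(0)\in\mathcal G$.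
\end{proof}

\section{The linearized solution has exactly one zero}\label{sec:u}

Let $\alpha\in\mathcal G$, $Q=Q(\cdot,\alpha)$ and $u=\partial_\alpha Q$. On functions of $r$ we let $L$ act as $LX=-X''-\frac1rX'+VX$. Then $Lu=0$ on $(0,\infty)$, $u(0)=1$, $u'(0)=0$, and $V\to1$ as $r\to\infty$. The function $u$ describes how the trajectory moves when the initial value is raised, so its behavior at infinity decides whether the neighbors of $\alpha$ lie in $\mathcal N$ or in $\mathcal P$. Its zeros will control the sign of $v$.

\begin{proposition}\label{prop:u}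
The function $u$ has exactly one zero $r_u$. We have $u>0$ on $[0,r_u)$, $u'(r_u)<0$, $u<0$ on $(r_u,\infty)$, and $q_u:=Q(r_u)<s_1$. As $r\to\infty$, $u\to-\infty$; for large $r$, $u'<0$ and $|u|\le Ce^{2r}$.
\end{proposition}

The only tool is the Wronskian with $u$. For a function $X$ that is $C^2$ on $(0,\infty)$ and $C^1$ on $[0,\infty)$ put
\[
W_X=r\,(Xu'-uX').
\]
Since $(W_X)'=X(ru')'-u(rX')'$, $(ru')'=rVu$ and $(rX')'=r(VX-LX)$, we have
\begin{equation}\label{eq:W}
W_X(0)=0,\qquad W_X'=r\,u\,LX,\qquad \Big(\frac Xu\Big)'=-\frac{W_X}{ru^2}\ \text{ where }u\ne0 .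
\end{equation}
At a zero of $u$, $W_X=rXu'$, and $u'\ne0$ there by uniqueness for the linear equation. Besides \eqref{eq:LQ}, in which $x\cdot\nabla Q=rQ'$, we use
\begin{equation}\label{eq:LQp}
LQ'=-\frac{Q'}{r^2},
\end{equation}
obtained by differentiating \eqref{eq:ivp}: $Q'''+Q''/r-Q'/r^2+f'(Q)Q'=0$.

\begin{lemma}\label{lem:dich}
Suppose that $u$ has no zero in $(r_*,\infty)$, and let $y=|u|$ there. Then one of the following holds.
\begin{enumerate}
\item[] \emph{Growth:} $y'>0$ for large $r$, and $y\to\infty$.
\item[] \emph{Decay:} $y\to0$ and $ry'$ is bounded for large $r$; in this case $W_X\to0$ for every $X$ such that $X$ and $X'$ decay exponentially.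
\end{enumerate}
\end{lemma}

\begin{proof}
We have $(ry')'=rVy$. Take $R_0>r_*$ with $V\ge\frac12$ on $[R_0,\infty)$; there $ry'$ is strictly increasing. If $y'(R_1)\ge0$ for some $R_1\ge R_0$, then $ry'\ge c>0$ on $[R_1+1,\infty)$, so $y'>0$ and $y\to\infty$. Otherwise $ry'$ is negative and increasing on $[R_0,\infty)$, hence bounded, and $\int_{R_0}^\infty rVy\,dr<\infty$. The decreasing function $y$ must then tend to $0$. The claim on $W_X$ follows from its definition.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:u}]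
\emph{Step 1: $u$ has a zero.} Take $X=Q'$, which is $C^1$ up to $0$ because $Q$ is smooth. Suppose $u>0$ on $[0,\infty)$. By \eqref{eq:W} and \eqref{eq:LQp}, $W_{Q'}'=u|Q'|/r>0$, so $W_{Q'}$ is positive and increasing on $(0,\infty)$. Then
\[
\Big(\frac u{|Q'|}\Big)'=-\frac{u'Q'-uQ''}{Q'^2}=-\frac{W_{Q'}}{rQ'^2}<0 ,
\]
so $u\le C|Q'|$ for $r\ge1$. The decay alternative holds and $W_{Q'}\to0$, a contradiction. Let $r_1$ be the first zero of $u$ and $q_1=Q(r_1)$; then $u'(r_1)<0$.

\emph{Step 2: $q_1<s_1$.} Take $X=Q$. If $q_1\ge s_1$, then $Q>s_1$ and $LQ=Q^3(3\varepsilon Q-2)>0$ on $[0,r_1)$, so $W_Q(r_1)=\int_0^{r_1}u\,LQ\,r\,dr>0$. But $W_Q(r_1)=r_1Q(r_1)u'(r_1)<0$.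

\emph{Step 3: no second zero and no decay.} We look for a function $X$ such that $W_X$ keeps a sign and stays away from $0$ after $r_1$, as long as $u<0$, and such that this sign is incompatible with $W_X(r_2)=r_2X(r_2)u'(r_2)$ at a second zero $r_2$, where $u'(r_2)>0$. By \eqref{eq:W} we need to know the sign of $LX$, so $X$ is built from $Q$, $rQ'$ and $Q'$. The choice depends on the position of $r_1$ relative to the radius $r_b$ defined by $Q(r_b)=b$.

\emph{Case $r_1\ge r_b$.} Here everything happens in the region $f(Q)\le0$, where $-rQ'$ is a positive supersolution. We subtract a multiple of $-Q'$ so that the inequality becomes strict. Let $X=-(r-r_b)Q'$, which is positive on $(r_b,\infty)$. By \eqref{eq:LQ} and \eqref{eq:LQp},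
\[
LX=-2f(Q)-r_b\frac{Q'}{r^2}>0\qquad(r\ge r_b).
\]
We have $W_X(r_1)=r_1X(r_1)u'(r_1)\le0$, and $W_X'=ru\,LX<0$ after $r_1$ as long as $u<0$. So $W_X$ is negative and decreasing there. At a second zero $r_2$ we would have $W_X(r_2)<0$ and also $W_X(r_2)=r_2X(r_2)u'(r_2)>0$. So there is no second zero, and decay is impossible because $W_X\not\to0$.

\emph{Case $r_1<r_b$.} Now $f(Q)$ changes sign after $r_1$, and the function above is not a supersolution near $r_1$. We use instead $X=z:=rQ'+\lambda Q$ and choose $\lambda$ so that $Lz$ changes sign exactly at $r_1$, together with $u$. By \eqref{eq:LQ}, $Lz=\Phi(Q)$ with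
\[
\Phi(s)=2f(s)-\lambda s^3(2-3\varepsilon s),\qquad\text{and}\qquad \Phi(s)=s^3(2-3\varepsilon s)\,(\Lambda(s)-\lambda)\quad\text{for }0<s<s_1 .
\]
By Step 2, $q_1\in(b,s_1)$, so $\lambda:=\Lambda(q_1)$ is defined and positive. By Lemma~\ref{lem:f}(iv), $\Phi<0$ on $(0,q_1)$ and $\Phi>0$ on $(q_1,s_1)$. On $[s_1,a)$ we have $f>0$ and $2-3\varepsilon s\le0$, so $\Phi>0$; this uses $\lambda>0$, which is where the assumption $r_1<r_b$ enters. Therefore $u\,\Phi(Q)>0$ on $(0,r_1)$, and also after $r_1$ as long as $u<0$. So $W_z$ is positive and increasing on this whole range. At $r_1$ this gives $z(r_1)u'(r_1)>0$, that is, $z(r_1)<0$. At a second zero $r_2$ it would give $z(r_2)>0$. But $z/Q=\lambda+rQ'/Q$ is strictly decreasing on $(0,\infty)$. Indeed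
\[
\Big(\frac{rQ'}Q\Big)'=\frac{(rQ')'Q-rQ'^2}{Q^2}=-\frac{r\,(Qf(Q)+Q'^2)}{Q^2},
\]
and $Qf(Q)+Q'^2>0$: where $Q\ge b$ because $f(Q)\ge0$ and $Q'\ne0$, and where $Q<b$ because $\mathcal H>0$ gives $Qf(Q)+Q'^2>Qf(Q)-2F(Q)>0$ by Lemma~\ref{lem:f}(iii). So there is no second zero, and decay is impossible because $W_z\not\to0$.

\emph{Step 4: conclusion.} We have $r_u=r_1$, and the growth alternative holds for $y=-u$. For large $r$ we have $V\le4$ and $y'>0$, so $y''=Vy-y'/r\le4y$. Multiplying by $2y'$ gives $(y'^2-4y^2)'\le0$. Hence $y'\le2y+C_1$ for some $C_1\geq0$, that is, $\big((y+\frac12C_1)e^{-2r}\big)'\le0$, and $y\le Ce^{2r}$.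
\end{proof}

\section{The branch of positive solutions}\label{sec:branch}

\subsection{Existence and uniqueness at fixed $\varepsilon$}

Since $u$ ends negative and growing, raising the initial value above a point of $\mathcal G$ lowers the tail, and the trajectory crosses $0$. Every point of $\mathcal G$ thus has $\mathcal P$ on its left and $\mathcal N$ on its right, and two such points cannot be joined.

\begin{proposition}\label{prop:G}
For each $\varepsilon\in(0,\varepsilon_*)$ the set $\mathcal G$ has exactly one element. Hence \eqref{eq:Q} has exactly one positive radial $H^1$ solution, denoted by $Q_\varepsilon$.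
\end{proposition}

\begin{proof}
\emph{Neighbors of a point of $\mathcal G$.} Let $\alpha_0\in\mathcal G$. We claim that $\alpha\in\mathcal N$ for $\alpha>\alpha_0$ close to $\alpha_0$, and $\alpha\in\mathcal P$ for $\alpha<\alpha_0$ close to $\alpha_0$. Since $f'(0)=-1$, there is $s_0\in(0,b)$ such that $f$ is strictly decreasing on $[0,s_0]$. By Proposition~\ref{prop:u} there is $R$ with $Q(R,\alpha_0)<s_0/2$, $u(R)<0$ and $u'(R)<0$. For $\alpha\ne\alpha_0$ near $\alpha_0$, Lemma~\ref{lem:ivp} gives $\bar r(\alpha)>R$ and $Q(R,\alpha)<s_0$. Let $\sigma$ be the sign of $\alpha_0-\alpha$ and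
\[
Y=\sigma\big(Q(\cdot,\alpha)-Q(\cdot,\alpha_0)\big).
\]
Then $Y(R)=|\alpha-\alpha_0|\,(-u(R)+o(1))$ and $Y'(R)=|\alpha-\alpha_0|\,(-u'(R)+o(1))$ are positive for $\alpha$ close to $\alpha_0$. On $[R,\bar r(\alpha))$ both solutions take values in $(0,s_0)$, so
\[
(rY')'=-r\sigma\big(f(Q(r,\alpha))-f(Q(r,\alpha_0))\big)>0\qquad\text{wherever }Y>0 .
\]
As long as $Y>0$, the function $rY'$ increases, so $Y'>0$ and $Y\ge Y(R)$; hence $Y$ cannot reach $0$. Thus $Y\ge Y(R)>0$ and $rY'\ge RY'(R)>0$ on $[R,\bar r(\alpha))$, and also at $\bar r=\bar r(\alpha)$ if it is finite. If $\alpha\in\mathcal G$, then $Y\to0$, which is impossible. If $\alpha>\alpha_0$ and $\alpha\in\mathcal P$, then $Y'(\bar r)=Q'(\bar r,\alpha_0)<0$, which is impossible. If $\alpha<\alpha_0$ and $\alpha\in\mathcal N$, then $Y(\bar r)=-Q(\bar r,\alpha_0)<0$, which is impossible. The claim follows.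

\emph{Uniqueness.} The set $\mathcal G$ is relatively closed in $(b,a)$ by Lemma~\ref{lem:three}(d), and its points are isolated by the claim. So it meets every compact subinterval in a finite set. If it had two elements, it would have two consecutive elements $\alpha_1<\alpha_2$. The interval $(\alpha_1,\alpha_2)$ would be covered by the disjoint open sets $\mathcal N$ and $\mathcal P$, and it would meet $\mathcal N$ near $\alpha_1$ and $\mathcal P$ near $\alpha_2$. This contradicts connectedness.

\emph{Existence.} By connectedness of $(b,a)$ it suffices to show that $\mathcal P$ and $\mathcal N$ are nonempty. If $\alpha\in(b,\beta]$, then $\mathcal H(0)=F(\alpha)\le0$ and $\mathcal H$ decreases strictly on $(0,\bar r)$. By Lemma~\ref{lem:three}(a),(c), $\alpha\notin\mathcal N\cup\mathcal G$, so $\alpha\in\mathcal P$.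

For $\mathcal N$ we release the particle near the hilltop $a$; it stays there until the friction is small. Fix $a'\in(\beta,a)$, so $F(a')>0$. Let $C_0^2=2(F(a)-\min_{[0,a]}F)$ and choose $R$ with $C_0a/R<F(a')$. By Lemma~\ref{lem:ivp}(b) at the constant solution $a$, for $\alpha<a$ close to $a$ we have $Q\ge a'$ on $[0,R]$. Then $\bar r>R$, since $Q(\bar r)<b$ when $\bar r$ is finite. On $(0,\bar r)$ we have $|Q'|\le C_0$ and $\int|Q'|\,dr\le a$. As $F$ increases on $(b,a)$, for $r\in[R,\bar r)$
\[
\mathcal H(r)\ge F(Q(R))-\int_R^r\frac{Q'^2}s\,ds\ge F(a')-\frac{C_0a}R>0 .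
\]
This excludes $\mathcal P$, where $\mathcal H(\bar r)<0$, and $\mathcal G$, where $\mathcal H\to0$. So $\alpha\in\mathcal N$. This is the step that needs $F(a)>0$.

The last assertion follows from Lemma~\ref{lem:corr}.
\end{proof}

\subsection{Analytic dependence on $\varepsilon$}

The growth of $u$ also shows that $L$ has no radial kernel, which is the hypothesis of the implicit function theorem. We use its analytic form: if $\Psi\colon\mathbb R\times\mathcal X\to\mathcal Y$ is an analytic map between real Banach spaces, $\Psi(\varepsilon_0,X_0)=0$, and $D_X\Psi(\varepsilon_0,X_0)$ is an isomorphism, then there is an analytic curve $\varepsilon\mapsto X_\varepsilon$ near $\varepsilon_0$ with $\Psi(\varepsilon,X_\varepsilon)=0$ and $X_{\varepsilon_0}=X_0$. Continuous polynomial maps, that is, finite sums of bounded multilinear maps restricted to the diagonal, are analytic.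

\begin{proposition}\label{prop:analytic}
The map $\varepsilon\mapsto Q_\varepsilon\in H^2_{\rm rad}(\mathbb R^2)$ is real-analytic on $(0,\varepsilon_*)$. The function $v=\partial_\varepsilon Q_\varepsilon\in H^2_{\rm rad}$ is smooth, tends to $0$ at infinity and solves $Lv=-Q_\varepsilon^4$. The mass $m(\varepsilon)=\int Q_\varepsilon^2$ is real-analytic with $m'(\varepsilon)=2\int Q_\varepsilon v$.
\end{proposition}

\begin{proof}
Fix $\varepsilon_0\in(0,\varepsilon_*)$ and let $Q=Q_{\varepsilon_0}$. As $H^2$ is an algebra, $\Psi(\varepsilon,X)=-\Delta X+X-X^3+\varepsilon X^4$ is a continuous polynomial map from $\mathbb R\times H^2_{\rm rad}$ to $L^2_{\rm rad}$. Its derivative in $X$ at $(\varepsilon_0,Q)$ is $L=(-\Delta+1)-p$ with $p=3Q^2-4\varepsilon_0Q^3$.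

\emph{$L$ is an isomorphism.} The operator $-\Delta+1\colon H^2_{\rm rad}\to L^2_{\rm rad}$ is an isomorphism. Multiplication by $p$ is compact from $H^2$ to $L^2$: multiplication by $p\mathbf 1_{\{|x|<R\}}$ is compact by Rellich's theorem, and it converges in operator norm as $R\to\infty$ because $p\to0$ at infinity. A compact perturbation of an isomorphism is Fredholm of index $0$, so it suffices to show that $L$ is injective. Let $w\in H^2_{\rm rad}$ with $Lw=0$. By Lemma~\ref{lem:reg}(c), $w$ is smooth and tends to $0$. Being smooth and radial, it has $w'(0)=0$, so $w=w(0)u$ by the uniqueness in Lemma~\ref{lem:ivp}(b). Since $u\to-\infty$, we get $w(0)=0$ and $w=0$.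

\emph{The branch consists of positive functions.} Let $\tilde Q_\varepsilon$ be the analytic curve of solutions through $Q$. Each $\tilde Q_\varepsilon$ is smooth and tends to $0$, and $\tilde Q_\varepsilon\to Q$ uniformly as $\varepsilon\to\varepsilon_0$, because $H^2\subset L^\infty$. Take $R$ with $Q\le\frac14$ for $r\ge R$. For $\varepsilon\in(0,\varepsilon_*)$ near $\varepsilon_0$ we have $\tilde Q_\varepsilon>0$ for $r\le R$ and $|\tilde Q_\varepsilon|\le\frac12$ for $r\ge R$. If $\tilde Q_\varepsilon$ took a negative value, it would have a negative minimum at a point with $r>R$, where $\Delta\tilde Q_\varepsilon\ge0$. But there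
\[
\Delta\tilde Q_\varepsilon=\tilde Q_\varepsilon\,(1-\tilde Q_\varepsilon^2+\varepsilon\tilde Q_\varepsilon^3)<0,
\]
since the bracket is at least $1-\frac14-\frac18$. So $\tilde Q_\varepsilon\ge0$. At a zero the derivative would vanish too, and Lemma~\ref{lem:ivp}(d) would give $\tilde Q_\varepsilon\equiv0$. Hence $\tilde Q_\varepsilon>0$, and $\tilde Q_\varepsilon=Q_\varepsilon$ by Proposition~\ref{prop:G}.

Differentiating $\Psi(\varepsilon,Q_\varepsilon)=0$ gives $Lv+Q_\varepsilon^4=0$, and Lemma~\ref{lem:reg}(c) gives the regularity of $v$. Finally $m$ is the composition of the branch with the continuous quadratic form $X\mapsto\int X^2$.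
\end{proof}

\section{The sign of $v$ and the proof of Theorem~\ref{thm:unique}}\label{sec:v}

Fix $\varepsilon\in(0,\varepsilon_*)$, write $Q=Q_\varepsilon$, and let $u$, $r_u$, $q_u$ be as in Proposition~\ref{prop:u}. By \eqref{eq:W} and $Lv=-Q^4$,
\begin{equation}\label{eq:Wv}
W_v(r)=-j(r),\qquad j(r)=\int_0^rQ^4u\,s\,ds .
\end{equation}
So the monotonicity of $v/u$ is governed by the sign of $j$. The integrand is positive before $r_u$ and negative after it, and the question is whether the negative part can outweigh the positive part. It cannot. The function $Q^4$ is not of the form $LX$ with $X$ known, but $Q^4$ differs from $-LQ$ by a monotone factor, and the device of Proposition~\ref{prop:criterion} applies with $u$ as the function with one sign change.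

\begin{lemma}\label{lem:j}
$j(r)>0$ for all $r>0$.
\end{lemma}

\begin{proof}
The function $j$ is positive on $(0,r_u]$ and decreasing on $[r_u,\infty)$, so it suffices to show that $J=\int_0^\infty Q^4u\,r\,dr$ is positive. This integral and $J_1=\int_0^\infty(2Q^3-3\varepsilon Q^4)\,u\,r\,dr$ converge absolutely, since $Q^3\le Ce^{-9r/4}$ and $|u|\le Ce^{2r}$. By \eqref{eq:W} with $X=Q$ and by \eqref{eq:LQ},
\[
\int_0^R(2Q^3-3\varepsilon Q^4)\,u\,r\,dr=-W_Q(R)=R\,(uQ'-Qu')(R).
\]
For large $R$ we have $u<0$, $u'<0$, $Q'<0$, so the right-hand side is positive. Hence $J_1\ge0$. Write $2s^3-3\varepsilon s^4=s^4g(s)$ with $g(s)=\frac2s-3\varepsilon$, which is strictly decreasing. On $(0,r_u)$ we have $g(Q)<g(q_u)$ and $u>0$; on $(r_u,\infty)$ we have $g(Q)>g(q_u)$ and $u<0$. Therefore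
\[
J_1-g(q_u)J=\int_0^\infty Q^4\big(g(Q)-g(q_u)\big)\,u\,r\,dr<0 ,
\]
and $g(q_u)J>J_1\ge0$. Since $q_u<s_1$, we have $g(q_u)>0$, so $J>0$.
\end{proof}

\begin{proposition}\label{prop:v}
The function $v$ satisfies alternative \textup{(A)} or \textup{(B)} of Proposition~\ref{prop:criterion}, and $m'(\varepsilon)\ne0$ for every $\varepsilon\in(0,\varepsilon_*)$.
\end{proposition}

\begin{proof}
By \eqref{eq:W}, \eqref{eq:Wv} and Lemma~\ref{lem:j}, $(v/u)'=j/(ru^2)>0$ on $(0,r_u)$ and on $(r_u,\infty)$.

On $(r_u,\infty)$ the function $v/u$ is strictly increasing, and it tends to $0$ because $v\to0$ and $u\to-\infty$. So $v/u<0$, and $v>0$ since $u<0$. At $r_u$ we have $r_uv(r_u)u'(r_u)=W_v(r_u)<0$ and $u'(r_u)<0$, so $v(r_u)>0$. On $[0,r_u)$ the sign of $v$ is the sign of $v/u$, which is strictly increasing, starts at $v(0)$, and is positive near $r_u$. If $v(0)\ge0$, then $v>0$ on $(0,r_u)$ and (A) holds. If $v(0)<0$, then $v/u$ has exactly one zero $r_0\in(0,r_u)$ and (B) holds.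

The other hypotheses of Proposition~\ref{prop:criterion} hold by Lemma~\ref{lem:corr}, Proposition~\ref{prop:analytic}, and $Q<a<1/\varepsilon$. Hence $m'(\varepsilon)=2\int Qv\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
The function $m$ is $C^1$ with nonvanishing derivative on the interval $(0,\varepsilon_*)$, so it is injective. Let $\psi_1,\psi_2\in\mathcal E_0(\rho)$. By Propositions~\ref{prop:reduction} and \ref{prop:G} and the rescaling that leads to \eqref{eq:Q}, $\psi_i$ lies in the orbit of $\varepsilon_iQ_{\varepsilon_i}(\varepsilon_i\,\cdot)$ for some $\varepsilon_i\in(0,\varepsilon_*)$ with $m(\varepsilon_i)=\rho$. So $\varepsilon_1=\varepsilon_2$, and $\psi_1$, $\psi_2$ lie in the same orbit.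
\end{proof}

\section{The mass curve and the minimal energy}\label{sec:thm2}

\begin{proof}[Proof of Theorem~\ref{thm:branch}]
Part (a) is Proposition~\ref{prop:G}, with $\phi_\omega=\varepsilon Q_\varepsilon(\varepsilon\,\cdot)$ and $\varepsilon=\sqrt\omega$. Put $\mathcal M(\omega)=M(\phi_\omega)=m(\sqrt\omega)$. By Propositions~\ref{prop:analytic} and \ref{prop:v}, $\mathcal M$ is real-analytic on $(0,\omega_*)$ and $\mathcal M'$ has no zero. So $\mathcal M'$ has constant sign and $\mathcal M$ is injective.

\emph{Step 1: $\mathcal M>\rho_c$.} Let $Q=Q_\varepsilon$, with integrals $T,A,B$ and mass $m$. From $\mathcal H'=-Q'^2/r$ we get $(r^2\mathcal H)'=2r\mathcal H-rQ'^2=2rF(Q)$, and $r^2\mathcal H\to0$ at infinity by Lemma~\ref{lem:three}(c). So $\int F(Q)=0$, that is, $m=\frac12A-\frac25\varepsilon B$. Testing \eqref{eq:Q} with $Q$ gives $T=A-\varepsilon B-m=\frac12A-\frac35\varepsilon B$. With \eqref{eq:GN},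
\[
0<T<\tfrac12A\le\frac m{\rho_c}\,T,
\]
so $m>\rho_c$.

\emph{Step 2: $\mathcal E_0(\rho)\ne\emptyset$ for $\rho>\rho_c$.} First, $e_0(\rho)<0$. Let $c=\sqrt{\rho/\rho_c}>1$, so that $cQ_0$ has mass $\rho$. Equality in \eqref{eq:GN} gives $\frac14\int Q_0^4=\frac12\int|\nabla Q_0|^2$, hence
\[
\tfrac12\int|\nabla(cQ_0)|^2-\tfrac14\int(cQ_0)^4=\tfrac12c^2(1-c^2)\int|\nabla Q_0|^2<0 .
\]
By \eqref{eq:scale1}, $E_0(\lambda cQ_0(\lambda\,\cdot))<0$ for small $\lambda$.

Let $(\varphi_n)$ be a minimizing sequence in $H^1_{\rm rad}$. It is bounded in $H^1$ by \eqref{eq:lower}, so a subsequence converges weakly to some $\varphi\in H^1_{\rm rad}$. The embedding $H^1_{\rm rad}(\mathbb R^2)\subset L^p$ is compact for $2<p<\infty$; this follows from Rellich's theorem on disks and the bound $|w(r)|\le Cr^{-1/2}\|w\|_{H^1}$ for radial $w$. So the terms of order four and five converge, while the Dirichlet integral and the mass are weakly lower semicontinuous. Thus $E_0(\varphi)\le e_0(\rho)<0$, in particular $\varphi\ne0$, and $M(\varphi)\le\rho$. The embedding is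 not compact for $p=2$, so loss of mass has to be excluded. Let $T,A,B$ be the integrals of $\varphi$, $U=-\frac A4+\frac B5$ and $\mu=\rho/M(\varphi)\ge1$. Then $U<0$ because $E_0(\varphi)<0$, and \eqref{eq:scale2} gives $e_0(\rho)\le\frac T2+\mu U$. If $\mu>1$, the right-hand side is smaller than $E_0(\varphi)\le e_0(\rho)$, which is absurd. So $\mu=1$ and $\varphi\in\mathcal E_0(\rho)$.

\emph{Step 3: range of $\mathcal M$, and part (c).} Let $\rho>\rho_c$. By Step 2, Proposition~\ref{prop:reduction} and part (a), there is $\omega\in(0,\omega_*)$ with $\phi_\omega\in\mathcal E_0(\rho)$, and then $\mathcal M(\omega)=\rho$. With Step 1 and injectivity, $\mathcal M$ is a bijection of $(0,\omega_*)$ onto $(\rho_c,\infty)$, and $\phi_{\omega(\rho)}\in\mathcal E_0(\rho)$ for every $\rho>\rho_c$. By Theorem~\ref{thm:unique}, $\mathcal E_0(\rho)$ is the orbit of $\phi_{\omega(\rho)}$. Together with \eqref{eq:subcrit} this proves (c).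

\emph{Step 4: $\mathcal M'>0$.} Let $\rho_c<\rho_1<\rho_2$ and $\omega_i=\omega(\rho_i)$. Lemma~\ref{lem:support} gives
\[
e_0(\rho_2)\le e_0(\rho_1)-\tfrac{\omega_1}2(\rho_2-\rho_1),\qquad e_0(\rho_1)\le e_0(\rho_2)+\tfrac{\omega_2}2(\rho_2-\rho_1).
\]
Adding the two inequalities yields $\omega_1\le\omega_2$, and $\omega_1\ne\omega_2$ because the masses differ. So $\omega_1<\omega_2$ and $\mathcal M(\omega_1)<\mathcal M(\omega_2)$, and the constant sign of $\mathcal M'$ is positive. This completes the proof of (b).

\emph{Step 5: part (d).} For $\phi_\omega=\varepsilon Q_\varepsilon(\varepsilon\,\cdot)$, formula \eqref{eq:scale1} reads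
\[
E_0(\phi_\omega)=\varepsilon^2\int\Big(\tfrac12|\nabla Q_\varepsilon|^2-\tfrac14Q_\varepsilon^4+\tfrac\varepsilon5Q_\varepsilon^5\Big).
\]
The right-hand side is a continuous polynomial in $(\varepsilon,Q_\varepsilon)\in\mathbb R\times H^2$, so it is analytic in $\varepsilon$ by Proposition~\ref{prop:analytic}, and hence in $\omega$. The inverse $\omega(\rho)$ of the analytic function $\mathcal M$ is analytic because $\mathcal M'>0$. So $e_0(\rho)=E_0(\phi_{\omega(\rho)})$ is analytic on $(\rho_c,\infty)$. In particular $e_0$ is differentiable at every $\rho>\rho_c$, and Remark~\ref{rem:corner} gives $e_0'(\rho)=-\omega(\rho)/2$. Differentiating once more,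
\[
e_0''(\rho)=-\frac1{2\mathcal M'(\omega(\rho))}<0 .
\]
This proves (d).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Anudeep K. Arora, Christof Sparber,
\emph{Self-Bound vortex states in nonlinear Schr\"odinger equations with LHY correction},
arXiv:2112.09213 (2021).

\bibitem{GNN}
Gidas, Ni, Nirenberg (1981).

\bibitem{LN}
Li, Ni, Comm. PDE 18 (1993).

\bibitem{W}
Weinstein, Comm. Math. Phys. 87 (1983).

\end{thebibliography}
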